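\title{Towers and small maximal Abelian subgroups of the symmetric group modulo finitary permutations}

\begin{abstract}
Let $\mathbb S$ be the symmetric group on $\mathbb N$ and $\mathbb F$ the normal subgroup of permutations with finite support. We prove in ZFC that if there is a tower of length $\omega_1$, then $\mathbb S/\mathbb F$ has a torsion free subgroup of size $\aleph_1$ that is maximal among all Abelian subgroups. Such a tower exists whenever $2^{\aleph_1}>2^{\aleph_0}$, and this inequality is consistent with $\aleph_1<\mathfrak b\le\mathfrak a$. Hence it is consistent that there is a torsion free maximal Abelian subgroup of size $\aleph_1$ while $\aleph_1<\mathfrak a$. We also prove that every uncountable torsion free maximal Abelian subgroup has size at least $\mathfrak p$, so that one of size $\aleph_1$ exists if and only if $\mathfrak p=\aleph_1$.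
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb S$ be the group of all permutations of $\mathbb N=\{0,1,2,\dots\}$. The \emph{support} of $\pi\in\mathbb S$ is $\operatorname{supp}(\pi)=\{n:\pi(n)\ne n\}$, and $\mathbb F$ is the normal subgroup of permutations with finite support. Two permutations have the same class in $\mathbb S/\mathbb F$ exactly when they agree at all but finitely many points. The classes of $\pi$ and $\sigma$ commute exactly when $\pi\sigma(x)=\sigma\pi(x)$ for all but finitely many $x$; we then say that $\pi$ and $\sigma$ \emph{commute mod $\mathbb F$}.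

A subgroup $H$ of a group $G$ is \emph{maximal Abelian} if it is Abelian and no Abelian subgroup of $G$ properly contains it. A group is \emph{torsion free} if it has no nontrivial element of finite order. Throughout, a \emph{torsion free maximal Abelian subgroup} is a subgroup that is torsion free and maximal among \emph{all} Abelian subgroups, not merely among the torsion free ones. Subgroups of $\mathbb S/\mathbb F$ have size at most $\mathfrak c=2^{\aleph_0}$, and we ask how small such a subgroup can be.

Two infinite subsets of $\mathbb N$ are \emph{almost disjoint} if their intersection is finite, and $\mathfrak a$ is the least size of an infinite maximal almost disjoint family of infinite subsets of $\mathbb N$. The following question comes from Shelah and Stepr\'ans \cite{SS}.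

\begin{quote}
Is it consistent with ZFC that $\mathbb S/\mathbb F$ has a torsion free maximal Abelian subgroup of size $\aleph_1$ and $\aleph_1<\mathfrak a$?
\end{quote}

Here is why $\mathfrak a$ is the number to compare with. Permutations with almost disjoint supports commute mod $\mathbb F$, so the most direct way to build a large Abelian subgroup is to place independent permutations on the members of an almost disjoint family. On the other hand, if $H$ is maximal Abelian, then every infinite set meets the support of some element of $H$ in an infinite set (Lemma~\ref{lem:tall}). An infinite almost disjoint family with this property is a maximal one. So the direct method works with a maximal almost disjoint family (Example~\ref{ex:mad}) and produces groups of size at least $\mathfrak a$, and one might guess that $\mathfrak a$ is a lower bound for uncountable groups of this kind. The guess overlooks that supports may be nested instead of almost disjoint.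

\begin{theorem}\label{thm:main}
If ZFC is consistent, then so is ZFC together with the statement that $\mathbb S/\mathbb F$ has a torsion free maximal Abelian subgroup of size $\aleph_1$ and $\aleph_1<\mathfrak a$.
\end{theorem}

The group is built in ZFC from a combinatorial hypothesis. Write $A\subseteq^*B$ if $A\setminus B$ is finite and $A=^*B$ if $A\triangle B$ is finite. A \emph{pseudointersection} of a family of sets is an infinite set $Y$ with $Y\subseteq^*X$ for every member $X$. An \emph{$\omega_1$-tower} is a sequence $\langle Y_\xi:\xi<\omega_1\rangle$ of infinite subsets of $\mathbb N$ with $Y_\eta\subseteq^*Y_\xi$ for $\xi<\eta$ and with no pseudointersection. We use three more cardinals.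
\begin{itemize}
\item $\mathfrak p$ is the least size of a family of infinite subsets of $\mathbb N$ all of whose finite intersections are infinite and which has no pseudointersection.
\item $\mathfrak t$ is the least length of a well-ordered $\subseteq^*$-decreasing sequence of infinite subsets of $\mathbb N$ with no pseudointersection.
\item $\mathfrak b$ is the least size of a family $\mathcal F\subseteq\mathbb N^{\mathbb N}$ such that no $f$ \emph{dominates} all $h\in\mathcal F$, where $f$ dominates $h$ if $h(n)\le f(n)$ for all but finitely many $n$.
\end{itemize}
A countable family $X_0,X_1,\dots$ with infinite finite intersections has a pseudointersection: choose distinct points $y_n\in X_0\cap\dots\cap X_n$. A nonprincipal ultrafilter has none: if $Y$ is split into infinite halves $Y_0,Y_1$, then $Y$ is almost contained neither in $Y_0$ nor in $\mathbb N\setminus Y_0$. Hence $\aleph_1\le\mathfrak p\le\mathfrak c$, and $\mathfrak t=\aleph_1$ says exactly that an $\omega_1$-tower exists.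

\begin{theorem}[ZFC]\label{thm:tower}
If there is an $\omega_1$-tower, that is, if $\mathfrak t=\aleph_1$, then $\mathbb S/\mathbb F$ has a torsion free maximal Abelian subgroup of size $\aleph_1$.
\end{theorem}

An $\omega_1$-tower exists whenever $2^{\aleph_1}>2^{\aleph_0}$, and this inequality is consistent with $\aleph_1<\mathfrak b\le\mathfrak a$; this is how Theorem~\ref{thm:main} follows (Section~\ref{sec:model}). The hypothesis of Theorem~\ref{thm:tower} is also necessary.

\begin{theorem}[ZFC]\label{thm:lower}
Every uncountable torsion free maximal Abelian subgroup of $\mathbb S/\mathbb F$ has size at least $\mathfrak p$. Hence one of size $\aleph_1$ exists if and only if $\mathfrak p=\aleph_1$.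
\end{theorem}

Theorem~\ref{thm:lower} is not needed for Theorem~\ref{thm:main}; it is proved in Section~\ref{sec:lower}, which depends only on Section~\ref{sec:tools}. The main idea of Theorem~\ref{thm:tower} is shown on a countable example in Section~\ref{sec:omega}, and the proof occupies Sections~\ref{sec:weaves}--\ref{sec:centralizer}.

\section{Centralizers, orbits and grids}\label{sec:tools}

A permutation of a set $Y\subseteq\mathbb N$ is extended to $\mathbb N$ by the identity whenever it is used as an element of $\mathbb S$. For partial maps $p,q$ we write ``$p=^*q$ on $X$'' if for all but finitely many $x\in X$ both $p(x)$ and $q(x)$ are defined and equal. An \emph{orbit} of $a\in\mathbb S$ is a set $\{a^n(x):n\in\mathbb Z\}$.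

\begin{lemma}\label{lem:commute}
Let $a,b\in\mathbb S$.
\begin{enumerate}
\item[(i)] If $\operatorname{supp}(a)\cap\operatorname{supp}(b)$ is finite, then $a$ and $b$ commute mod $\mathbb F$.
\item[(ii)] Let $c$ be a permutation of a set $X$ with $a=^*c$ on $X$. If $\operatorname{supp}(b)\subseteq X$ and $bc=cb$ on $X$, then $a$ and $b$ commute mod $\mathbb F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $x\in\operatorname{supp}(a)$ then $a(x)\in\operatorname{supp}(a)$, so for all but finitely many $x\in\operatorname{supp}(a)$ neither $x$ nor $a(x)$ is moved by $b$, and $ab(x)=a(x)=ba(x)$. The same holds with $a$ and $b$ exchanged, and outside both supports $ab(x)=x=ba(x)$.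

(ii) The set $X'=\{x\in X:a(x)=c(x)\}$ is cofinite in $X$, and $b$ maps $X$ onto $X$. For $x\in X'\cap b^{-1}(X')$, a cofinite subset of $X$, we have $ab(x)=cb(x)=bc(x)=ba(x)$. The set $a(X')=c(X')$ is cofinite in $X$ and $a$ is injective, so $a(x)\notin X$ for all but finitely many $x\notin X$; for these, $ab(x)=a(x)=ba(x)$.
\end{proof}

We obtain maximal Abelian subgroups as centralizers. The \emph{centralizer} of a subset of a group is the subgroup of elements commuting with all its members.

\begin{lemma}\label{lem:centralizer}
Let $G$ be a group.
\begin{enumerate}
\item[(i)] If $H$ is a maximal Abelian subgroup and $c\in G$ commutes with all elements of $H$, then $c\in H$.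
\item[(ii)] If $H_0$ is an Abelian subgroup whose centralizer $H$ is Abelian, then $H_0\le H$ and $H$ is maximal Abelian.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The group generated by $H$ and $c$ is Abelian. (ii) $H_0\le H$ because $H_0$ is Abelian. An Abelian group $A\ge H$ contains $H_0$, so it centralizes $H_0$, so $A\le H$.
\end{proof}

\begin{lemma}\label{lem:tall}
Let $H$ be a maximal Abelian subgroup of $\mathbb S/\mathbb F$ and let $D\subseteq\mathbb N$ be infinite. Then there is $h\in H$ such that $D\cap\operatorname{supp}(\pi)$ is infinite for every $\pi$ in the class $h$.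
\end{lemma}

\begin{proof}
Supports of permutations in one class differ by finite sets. So if the lemma fails, then by Lemmas~\ref{lem:commute}(i) and~\ref{lem:centralizer}(i) the class of every permutation supported on $D$ lies in $H$. Take infinitely many disjoint triples $\{x_i,y_i,z_i\}\subseteq D$; let $\sigma$ exchange $x_i$ with $y_i$ and let $\tau$ exchange $y_i$ with $z_i$, for all $i$. Then $\sigma\tau(x_i)=y_i\ne z_i=\tau\sigma(x_i)$ for every $i$, so $H$ is not Abelian.
\end{proof}

The next lemma is the tool for turning commutation mod $\mathbb F$ into exact information: a permutation that commutes with $a$ mod $\mathbb F$ makes finitely many errors, so it respects almost all orbits of $a$ exactly.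

\begin{lemma}\label{lem:orbits}
Let $a,\pi\in\mathbb S$ commute mod $\mathbb F$. Call an orbit $C$ of $a$ \emph{good} if $\pi a(x)=a\pi(x)$ for all $x\in C$.
\begin{enumerate}
\item[(i)] All but finitely many orbits of $a$ are good.
\item[(ii)] If $C$ is good, then $\pi a^n(x)=a^n\pi(x)$ for all $x\in C$ and $n\in\mathbb Z$, and $\pi(C)$ is an orbit of $a$ of the same size as $C$.
\item[(iii)] If $C$ is good and $\pi(C)=C$, then there is $\ell\in\mathbb Z$ with $\pi=a^\ell$ on $C$.
\item[(iv)] If $C$ is any infinite orbit, then $\pi(x)$ lies in an infinite orbit of $a$ for all but finitely many $x\in C$.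
\item[(v)] Let $T$ be a union of infinite orbits of $a$, and suppose that $\pi$ fixes all but finitely many points of each of these orbits. Then $T\cap\operatorname{supp}(\pi)$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each of the finitely many $x$ with $\pi a(x)\ne a\pi(x)$ lies in one orbit.

(ii) For $n\ge0$ use induction. For $n<0$, apply the definition to $a^{-1}(x)\in C$ to get $\pi(x)=a\pi a^{-1}(x)$, that is, $\pi a^{-1}(x)=a^{-1}\pi(x)$, and use induction again. Thus $\pi(C)$ is the orbit of $\pi(x)$.

(iii) Fix $x\in C$ and $\ell$ with $\pi(x)=a^\ell(x)$. Then $\pi a^n(x)=a^na^\ell(x)=a^\ell a^n(x)$ for all $n$.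

(iv) List $C$ as $x_n=a^n(x_0)$, $n\in\mathbb Z$, and take $N$ with $\pi(x_{n+1})=a\pi(x_n)$ whenever $|n|\ge N$. The distinct points $\pi(x_n)$, $n\ge N$, lie in one orbit of $a$, and so do the distinct points $\pi(x_n)$, $n\le-N$.

(v) Let $C\subseteq T$ be good. The orbit $\pi(C)$ meets $C$, so $\pi(C)=C$ and $\pi=a^\ell$ on $C$. Since $\pi$ fixes a point of the infinite orbit $C$, we get $\ell=0$. So $T\cap\operatorname{supp}(\pi)$ is contained in the finitely many orbits that are not good, and it meets each of them in a finite set.
\end{proof}

\begin{definition}
A \emph{grid} on an infinite set $W\subseteq\mathbb N$ is a bijection $(m,n)\mapsto\langle m,n\rangle$ from $\mathbb Z^2$ onto $W$. Its \emph{translations} $\alpha,\beta\in\mathbb S$ are the identity off $W$ and satisfy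
\[
\alpha\langle m,n\rangle=\langle m,n+1\rangle,\qquad \beta\langle m,n\rangle=\langle m+1,n\rangle .
\]
The set $\{\langle m,n\rangle:n\in\mathbb Z\}$ is the $m$th \emph{column}.
\end{definition}

The translation $\alpha$ alone has a large centralizer: it commutes with every permutation of the columns, and with shifting each column by its own amount. Adding $\beta$ removes all of this freedom, even mod $\mathbb F$.

\begin{lemma}\label{lem:grid}
Let $\pi\in\mathbb S$ commute mod $\mathbb F$ with the translations $\alpha,\beta$ of a grid on $W$. Then there are unique integers $f,g$ with $\pi=^*\alpha^f\beta^g$ on $W$, that is, $\pi\langle m,n\rangle=\langle m+g,n+f\rangle$ for all but finitely many $(m,n)$. The pair $(f,g)$ depends only on the class $\pi\mathbb F$, and the pair of a product is the sum of the pairs.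
\end{lemma}

\begin{proof}
The support of $\pi\beta\pi^{-1}$ is $\pi(W)$, and $\pi\beta\pi^{-1}=^*\beta$ on $\mathbb N$, so $\pi(W)=^*W$. Identify $W$ with $\mathbb Z^2$. Choose a box $B=[-r,r]^2$ such that every $x\in\mathbb Z^2\setminus B$ satisfies $\pi(x)\in W$, $\pi\alpha(x)=\alpha\pi(x)$ and $\pi\beta(x)=\beta\pi(x)$. Put $d(x)=\pi(x)-x\in\mathbb Z^2$ for $x\notin B$. If $x$ and $x+(0,1)$ are outside $B$, then $\pi(x+(0,1))=\pi(x)+(0,1)$, so $d$ takes the same value at both points; the relation for $\beta$ gives the same for $x$ and $x+(1,0)$. Any point outside $B$ is joined to the row $n=r+1$ by unit steps outside $B$: from $(m,n)$ with $|m|>r$ move along the column, and from $(m,n)$ with $|m|\le r<|n|$ first move along the row to $(r+1,n)$. So $d$ has a constant value $(g,f)$. This value is determined by $\pi$ on any cofinite subset of $W$, which gives uniqueness and independence of the representative. If $\pi'$ has pair $(f',g')$, then for almost all $x\in W$ we have $\pi'(x)=x+(g',f')\notin B$ and $\pi\pi'(x)=x+(g'+g,f'+f)$.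
\end{proof}

\begin{example}\label{ex:onegrid}
Take one grid on $W=\mathbb N$. By Lemma~\ref{lem:grid} the centralizer of $\{\alpha\mathbb F,\beta\mathbb F\}$ consists of the classes $\alpha^f\beta^g\mathbb F$ and is isomorphic to $\mathbb Z^2$. By Lemma~\ref{lem:centralizer}(ii) it is a countable torsion free maximal Abelian subgroup. Since $\mathfrak p\ge\aleph_1$, the word ``uncountable'' cannot be dropped from Theorem~\ref{thm:lower}.
\end{example}

\begin{example}\label{ex:mad}
Let $\mathcal A$ be an infinite maximal almost disjoint family and fix a grid on each $W\in\mathcal A$. The classes of all translations generate an Abelian group $H_0$, by Lemma~\ref{lem:commute}(i). Lemma~\ref{lem:grid} gives a homomorphism from the centralizer $H$ of $H_0$ to $(\mathbb Z^2)^{\mathcal A}$. If $\pi\mathbb F$ is in the kernel, then $\operatorname{supp}(\pi)$ meets every $W\in\mathcal A$ in a finite set, so it is finite by maximality. Thus $H$ embeds in a torsion free Abelian group, and it is a torsion free maximal Abelian subgroup of size at least $|\mathcal A|\ge\mathfrak a$.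
\end{example}

The proof of Theorem~\ref{thm:tower} keeps this scheme: an almost disjoint family of $\aleph_1$ grids $W_\zeta$, an Abelian group $H_0$ containing their translations, its centralizer $H$, and the homomorphism $H\to(\mathbb Z^2)^{\omega_1}$. Two things have to be arranged.
\begin{enumerate}
\item[(K)] The kernel must be trivial. When $\aleph_1<\mathfrak a$ the family is not maximal, so $H_0$ needs further generators, whose supports reach the infinite sets that the grids miss.
\item[(S)] The image must be small: of the $2^{\aleph_1}$ elements of $(\mathbb Z^2)^{\omega_1}$, only $\aleph_1$ may occur.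
\end{enumerate}
A further generator commutes with the translations, so on each grid it is itself a translation, up to finitely many points. All its power lies in these finitely many points, as the next section shows.

\section{Countably many grids: the effect of crossings}\label{sec:omega}

Let $\mathbb N$ be partitioned into infinite sets $W_i$, $i\in\mathbb N$, each with a grid $\langle m,n\rangle_i$ and translations $\alpha_i,\beta_i$. Denote the $m$th column of $W_i$ by $(i,m)$. The family $\{W_i\}$ is not maximal: a set $D$ with one point in each $W_i$ is almost disjoint from all of them. We add one generator $a$ with $a=^*\alpha_i$ on $W_i$ for every $i$. By Lemma~\ref{lem:commute} the classes of $a$ and all $\alpha_i,\beta_i$ generate an Abelian group; let $H(a)$ be its centralizer. For $\pi\mathbb F\in H(a)$ let $(f(i),g(i))$ be the pair given by Lemma~\ref{lem:grid} on $W_i$.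

Suppose that every orbit of $a$ is infinite and contained in the union of at most two sets $W_i$. Then (K) holds: if $f=g=0$, then $\pi$ fixes almost all points of each $W_i$, hence of each orbit of $a$, and $\pi\in\mathbb F$ by Lemma~\ref{lem:orbits}(v). So $H(a)$ embeds in $(\mathbb Z^2)^{\mathbb N}$ and is a torsion free maximal Abelian subgroup. Its size depends on $a$.

\begin{example}\label{ex:straight}
Let $v$ be the permutation equal to $\alpha_i$ on $W_i$ for each $i$. Its orbits are the columns. For arbitrary $f,g\in\mathbb Z^{\mathbb N}$, the permutation equal to $\alpha_i^{f(i)}\beta_i^{g(i)}$ on each $W_i$ commutes with $v$ and with all translations. So $H(v)\cong(\mathbb Z^2)^{\mathbb N}$ has size $\mathfrak c$, and (S) fails as badly as possible.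
\end{example}

The grids in Example~\ref{ex:straight} do not interact. To tie them together we let orbits travel from one grid to another. Suppose a permutation $v$ has two disjoint columns $\{\langle m,n\rangle:n\in\mathbb Z\}$ and $\{\langle m',n\rangle':n\in\mathbb Z\}$, of two different grids, as orbits, and moves each point of them one step up. \emph{Crossing} these columns means redefining $v$ at two points by
\begin{equation}\label{eq:cross}
\langle m,-1\rangle\mapsto\langle m',0\rangle',\qquad \langle m',-1\rangle'\mapsto\langle m,0\rangle .
\end{equation}
The result is a permutation. The two columns are replaced by two new orbits, each consisting of the lower half of one column followed by the upper half of the other (Figure~\ref{fig:cross}); all other orbits are unchanged.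

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\foreach \x in {0,2.5,7,9.5} {
  \foreach \y in {-2,-1,0,1} \fill (\x,\y) circle (2pt);
  \draw[dotted] (\x,-2.9) -- (\x,-2.15);
  \draw[dotted] (\x,1.15) -- (\x,1.9);
  \draw[->] (\x,-1.85) -- (\x,-1.15);
  \draw[->] (\x,0.15) -- (\x,0.85);
}
\foreach \x in {0,2.5} \draw[->] (\x,-0.85) -- (\x,-0.15);
\draw[->,thick] (7.15,-0.94) -- (9.33,-0.07);
\draw[->,thick] (9.35,-0.94) -- (7.17,-0.07);
\foreach \y in {-2,-1,0,1} \node[left] at (-0.4,\y) {$\y$};
\node at (0,-3.4) {$m$}; \node at (2.5,-3.4) {$m'$};
\node at (7,-3.4) {$m$}; \node at (9.5,-3.4) {$m'$};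
\end{tikzpicture}
\caption{Crossing two columns $m$ and $m'$ of different grids. Left: each column is an orbit of a permutation that moves points one row up. Right: after changing the two values in row $-1$, each orbit comes up along one column and continues along the other.}
\label{fig:cross}
\end{figure}

Finitely many crossings do not change the class of $v$ and so do not change $H(v)$. Infinitely many crossings, finitely many on each grid, do.

\begin{example}\label{ex:crossed}
Let $a$ be obtained from $v$ by crossing the column $(i,0)$ with the column $(i+1,1)$, for every $i\in\mathbb N$. No column is used twice, and at most two values change on each $W_i$, so $a=^*\alpha_i$ on $W_i$. The orbits of $a$ are the unused columns, the orbits $C_i$ that come up along $(i,0)$ and continue along $(i+1,1)$, and the orbits $C_i'$ that come up along $(i+1,1)$ and continue along $(i,0)$. We claim that $H(a)$ is generated by the classes of $a$ and the $\alpha_i,\beta_i$, and so is countable.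

Let $\pi\mathbb F\in H(a)$. By Lemma~\ref{lem:orbits}(i) there is $N$ such that $C'_i$ is good for all $i\ge N$. Fix $i\ge N$ and let $x=\langle0,0\rangle_i\in C_i'$, so that $a^n(x)=\langle0,n\rangle_i$ for $n\ge0$ and $a^n(x)=\langle1,n\rangle_{i+1}$ for $n<0$. By Lemma~\ref{lem:orbits}(ii),
\[
a^n\pi(x)=\pi a^n(x)=
\begin{cases}
\langle g(i),\,n+f(i)\rangle_i&\text{for large }n,\\
\langle 1+g(i+1),\,n+f(i+1)\rangle_{i+1}&\text{for large }-n.
\end{cases}
\]
So the orbit of $\pi(x)$ comes up in $W_{i+1}$ and ends in $W_i$. The only such orbit is $C_i'$, and it ends in column $0$. Hence $g(i)=0$ and $\pi(x)=a^\ell(x)$ for some $\ell$. Then $a^n\pi(x)=a^{n+\ell}(x)$ is $\langle0,n+\ell\rangle_i$ for large $n$ and $\langle1,n+\ell\rangle_{i+1}$ for large $-n$, so $f(i)=\ell=f(i+1)$. Thus $g=0$ on $[N,\infty)$ and $f$ has a constant value $k$ there. The element $a^k\prod_{i<N}\alpha_i^{f(i)-k}\beta_i^{g(i)}$ has the same pairs as $\pi$ on every grid, so by (K) it has the same class.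
\end{example}

Two mechanisms are visible here. A crossed column is a marked column that $\pi$ cannot move sideways, and this kills $g$. An orbit joining two grids is shifted rigidly, and this equates two values of $f$. Both work only far out, since $\pi$ may spoil finitely many orbits.

To reach size $\aleph_1$ we use grids $W_\zeta$, $\zeta<\omega_1$, and one generator $a_\lambda$ of this kind for every countable limit ordinal $\lambda$, linking the grids $W_\zeta$ with $\zeta<\lambda$. Three difficulties appear. The grids are only almost disjoint and do not cover the support of $a_\lambda$. The $a_\lambda$ must commute, which we ensure by making later ones extend earlier ones mod finite; for this we must cut permutations along sets that are only almost invariant. And each such cut destroys finitely many of the links between grids.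

\section{Weaves and their link graphs}\label{sec:weaves}

From now until the end of Section~\ref{sec:centralizer} we assume that $\langle Y_\xi:\xi<\omega_1\rangle$ is an $\omega_1$-tower. The complements of its members, suitably thinned, will be the supports of the $a_\lambda$, and the successive differences will carry the grids.

\begin{lemma}\label{lem:scale}
There are sets $T_\xi\subseteq\mathbb N$, $\xi<\omega_1$, such that $T_0=\emptyset$, $T_\eta\subseteq^*T_\xi$ for $\eta<\xi$, each set $W_\xi=T_{\xi+1}\setminus T_\xi$ is infinite, and the sequence is \emph{tall}: for every infinite $D\subseteq\mathbb N$ there is $\xi$ with $D\cap T_\xi$ infinite.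
\end{lemma}

\begin{proof}
For each $\xi$ some $\eta>\xi$ has $Y_\xi\setminus Y_\eta$ infinite, since otherwise $Y_\xi$ would be a pseudointersection. In particular some $Y_{\xi_1}$ has infinite complement. Define a strictly increasing sequence $\langle\xi_\gamma:1\le\gamma<\omega_1\rangle$ of countable ordinals by choosing $\xi_{\gamma+1}>\xi_\gamma$ with $Y_{\xi_\gamma}\setminus Y_{\xi_{\gamma+1}}$ infinite and taking suprema at limits. Put $T_0=\emptyset$ and $T_\gamma=\mathbb N\setminus Y_{\xi_\gamma}$ for $\gamma\ge1$. Then $W_0=\mathbb N\setminus Y_{\xi_1}$ and $W_\gamma=Y_{\xi_\gamma}\setminus Y_{\xi_{\gamma+1}}$ are infinite. An infinite $D$ is not a pseudointersection, so $D\setminus Y_\xi$ is infinite for some $\xi$. The sequence $\xi_\gamma$ is unbounded in $\omega_1$; if $\xi_\gamma\ge\xi$ then $Y_{\xi_\gamma}\subseteq^*Y_\xi$, so $D\setminus Y_\xi\subseteq^*D\cap T_\gamma$.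
\end{proof}

From $W_\zeta\subseteq T_{\zeta+1}$ and $W_\zeta\cap T_\zeta=\emptyset$ we get
\begin{equation}\label{eq:W}
W_\zeta\subseteq^*T_\xi\ \text{ if }\zeta<\xi,\qquad W_\zeta\cap T_\eta\ \text{ is finite if }\eta\le\zeta .
\end{equation}
Hence the $W_\zeta$ are pairwise almost disjoint, and $W_\zeta\subseteq^*T_\xi\setminus T_\eta$ for $\zeta\in[\eta,\xi)$. Fix a grid $\langle m,n\rangle_\zeta$ on each $W_\zeta$, with translations $\alpha_\zeta,\beta_\zeta$, and denote its $m$th column by $(\zeta,m)$. The following definition keeps the two properties of the permutation $a$ of Example~\ref{ex:crossed} that make sense for almost disjoint grids.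

\begin{definition}
Let $\eta<\xi<\omega_1$ and $V=^*T_\xi\setminus T_\eta$. An \emph{$[\eta,\xi)$-weave of $V$} is a permutation $v$ of $V$ such that
\begin{enumerate}
\item[(W1)] $v=^*\alpha_\zeta$ on $W_\zeta$ for every $\zeta\in[\eta,\xi)$;
\item[(W2)] for every $x\in V$ there are $\zeta^+,\zeta^-\in[\eta,\xi)$ and integers $m^\pm,k^\pm$ such that $v^n(x)=\langle m^+,n+k^+\rangle_{\zeta^+}$ for all large $n$ and $v^n(x)=\langle m^-,n+k^-\rangle_{\zeta^-}$ for all large $-n$.
\end{enumerate}
The columns $(\zeta^+,m^+)$ and $(\zeta^-,m^-)$ are the \emph{$+$end} and the \emph{$-$end} of the orbit of $x$. A column $(\zeta,m)$ is \emph{straight} for $v$ if it is contained in $V$ and $v=\alpha_\zeta$ on it.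
\end{definition}

By (W2) all orbits of a weave are infinite. The ends are well defined: the points $v^n(x)$ for large $n$ form an infinite subset of $W_{\zeta^+}$, which determines $\zeta^+$ by almost disjointness and then $m^+$, and replacing $x$ by $v^j(x)$ changes only $k^\pm$.

\begin{lemma}\label{lem:ends}
Let $v$ be an $[\eta,\xi)$-weave of $V$ and let $\zeta\in[\eta,\xi)$. Every column $(\zeta,m)$ is the $+$end of exactly one orbit and the $-$end of exactly one orbit. A straight column is an orbit, and it is both of its own ends. All but finitely many columns $(\zeta,m)$, $m\in\mathbb Z$, are straight.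
\end{lemma}

\begin{proof}
An orbit with $+$end $(\zeta,m)$ contains $\langle m,n\rangle_\zeta$ for all large $n$, so there is at most one. By (W1) there is $N$ with $v\langle m,n\rangle_\zeta=\langle m,n+1\rangle_\zeta$ for $|n|\ge N$. So the orbit of $\langle m,N\rangle_\zeta$ has $+$end $(\zeta,m)$, and the orbit of $\langle m,-N\rangle_\zeta$ has $-$end $(\zeta,m)$; uniqueness for $-$ends holds because such an orbit contains $\langle m,n\rangle_\zeta$ for all large $-n$. The second statement is the definition, and a column that is not straight contains one of the finitely many exceptions to (W1).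
\end{proof}

The \emph{link graph} $L(v)$ has vertex set $[\eta,\xi)$, and distinct $\zeta,\zeta'$ are adjacent if some orbit of $v$ has $\{\zeta^-,\zeta^+\}=\{\zeta,\zeta'\}$. Each orbit yields at most one edge, and straight columns yield none. In Example~\ref{ex:crossed} the link graph is the path $0,1,2,\dots$. For a set $I$ of vertices, $L{\restriction}I$ is the induced subgraph. We use that deleting an edge from a graph raises the number of connected components by at most one.

\begin{lemma}\label{lem:cross}
Let $(\zeta,m)$ and $(\zeta',m')$ be straight for an $[\eta,\xi)$-weave $v$ of $V$, with $\zeta\ne\zeta'$. Then the two columns are disjoint, and crossing them gives an $[\eta,\xi)$-weave of $V$ whose link graph is $L(v)$ together with the edge $\zeta\zeta'$.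
\end{lemma}

\begin{proof}
The columns are infinite orbits with finite intersection, so they are distinct orbits and hence disjoint. Crossing changes two values, so (W1) persists. By \eqref{eq:cross} the new orbits satisfy (W2), one with $-$end $(\zeta,m)$ and $+$end $(\zeta',m')$ and the other with these exchanged. The two orbits that disappear yielded no edge.
\end{proof}

This is the reason for having infinitely many columns in each grid: by Lemma~\ref{lem:ends}, straight columns are always available for a new crossing.

We turn to cutting. If $a$ is a permutation and $V$ is almost invariant under $a$, there need not be a permutation of $V$ that agrees with $a$ almost everywhere on $V$; the obstruction is an integer. A \emph{near-permutation} of a set $Y$ is an injective partial map $p$ from $Y$ to $Y$ with $Y\setminus\operatorname{dom}p$ and $Y\setminus\operatorname{ran}p$ finite, and its \emph{index} is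
\[
\operatorname{ind}_Y(p)=|Y\setminus\operatorname{ran}p|-|Y\setminus\operatorname{dom}p| .
\]
Permutations have index $0$. If $p_1,p_2$ are near-permutations of disjoint sets $Y_1,Y_2$, then $\operatorname{ind}_{Y_1\cup Y_2}(p_1\cup p_2)=\operatorname{ind}_{Y_1}(p_1)+\operatorname{ind}_{Y_2}(p_2)$. We regard maps as sets of pairs $(x,p(x))$.

\begin{lemma}\label{lem:index}
Let $p$ be a near-permutation of $Y$, let $Y'=^*Y$, and let $p'$ be an injective partial map from $Y'$ to $Y'$ with $p\triangle p'$ finite. Then $p'$ is a near-permutation of $Y'$ and $\operatorname{ind}_{Y'}(p')=\operatorname{ind}_Y(p)$.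
\end{lemma}

\begin{proof}
Let $q=p\cap p'$; its domain and range are contained in $Y\cap Y'$ and are cofinite in $Y$, hence in $Y'$. So $p'$ is a near-permutation of $Y'$. Deleting a pair from a near-permutation raises both terms of the index by $1$. Removing from the underlying set a point outside the domain and the range lowers both terms by $1$. Therefore $\operatorname{ind}_Y(p)=\operatorname{ind}_Y(q)=\operatorname{ind}_{Y\cap Y'}(q)=\operatorname{ind}_{Y'}(q)=\operatorname{ind}_{Y'}(p')$.
\end{proof}

For example, the shift $n\mapsto n+1$ of $\mathbb Z$ restricts to a near-permutation of $\mathbb N$ of index $1$, so no permutation of $\mathbb N$ agrees with it almost everywhere. In the next lemma the permutation $b$ is what rules this out: the part that is cut away has index $0$, so the part that remains has index $0$.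

\begin{lemma}[Cutting]\label{lem:cut}
Let $\eta<\xi<\omega_1$. Let $a$ be a $[0,\xi)$-weave of $T_\xi$, let $b$ be a permutation of $T_\eta$ with $a=^*b$ on $T_\eta$, and let $V=^*T_\xi\setminus T_\eta$. Then there is an $[\eta,\xi)$-weave $v$ of $V$ with $v=^*a$ on $V$ such that all but finitely many edges of $L(a){\restriction}[\eta,\xi)$ are edges of $L(v)$. If $L(a){\restriction}[\eta,\xi)$ has finitely many components, then $v$ can be chosen so that moreover $L(v)$ is connected.
\end{lemma}

\begin{proof}
Let $X=\{x\in T_\eta\cap T_\xi:a(x)=b(x)\}$, a cofinite subset of $T_\eta$, and let $\Delta=V\triangle(T_\xi\setminus T_\eta)$, a finite set.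

\emph{Step 1: finitely many pairs of $a$ have exactly one coordinate in $T_\eta$, and the same holds for $V$.} If $x\in T_\eta$ and $a(x)\notin T_\eta$, then $x\in T_\eta\setminus X$. If $x\notin T_\eta$ and $a(x)\in T_\eta$, then $a(x)\in T_\eta\setminus a(X)$ by injectivity, and $a(X)=b(X)$ is cofinite in $T_\eta$. This proves the first claim. A point of $T_\xi\setminus\Delta$ lies in $V$ if and only if it does not lie in $T_\eta$, and finitely many pairs have a coordinate in $\Delta$. This proves the second.

\emph{Step 2: the restriction to $V$ has index $0$.} Let $p_1$ and $p_2$ consist of the pairs of $a$ with both coordinates in $T_\xi\cap T_\eta$ and in $T_\xi\setminus T_\eta$, respectively. By Step 1, $p_1\cup p_2$ omits finitely many pairs of $a$. So $p_1,p_2$ are near-permutations of these two sets, and their indices add up to $\operatorname{ind}_{T_\xi}(a)=0$. The pairs $(x,a(x))$ with $x\in X$ belong to both $p_1$ and $b$, and any other pair of $p_1$ or $b$ has first coordinate in $T_\eta\setminus X$. By Lemma~\ref{lem:index}, $p_1$ has the index of $b$, which is $0$; hence $p_2$ has index $0$. Let $v_0$ consist of the pairs of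 $a$ with both coordinates in $V$. A pair in $v_0\triangle p_2$ has a coordinate in $\Delta$, so $v_0$ is a near-permutation of $V$ of index $0$, again by Lemma~\ref{lem:index}.

\emph{Step 3: repair.} Consider the directed graph on $V$ with the pairs of $v_0$ as arrows. It has no cycle, since $a$ has no finite orbit. So each component is a two-sided infinite path, a finite path (possibly a single point), a ray with a last point but no first point, or a ray with a first point but no last point. The points of $V\setminus\operatorname{dom}v_0$ are the last points of components and those of $V\setminus\operatorname{ran}v_0$ are the first points. So the numbers $s,r^-,r^+$ of components of the last three kinds are finite, and $(s+r^+)-(s+r^-)=0$ gives $r^-=r^+=r$. If $r=s=0$, let $v=v_0$. If $r=0<s$, then there is a two-sided path because $V$ is infinite; delete one of its pairs, so that $r=1$. Now let $r\ge1$. List the rays as $R^-_1,\dots,R^-_r$ and $R^+_1,\dots,R^+_r$ and the finite paths as $Q_1,\dots,Q_s$. Add pairs that send the last point of each term of the chain $R_1^-,Q_1,\dots,Q_s,R_1^+$ to the first point of the next term, and the last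 point of $R_i^-$ to the first point of $R_i^+$ for $2\le i\le r$. The result is a permutation $v$ of $V$, all of whose orbits are infinite, with $v\triangle v_0$ finite. In particular $v=^*a$ on $V$.

\emph{Step 4: $v$ is an $[\eta,\xi)$-weave.} For $\zeta\in[\eta,\xi)$ we have $W_\zeta\subseteq^*V$, so $v=^*a=^*\alpha_\zeta$ on $W_\zeta$. For (W2) let $x\in V$. The points $v^n(x)$ are distinct, so there is $N$ such that $v$ agrees with $a$ at $v^n(x)$ whenever $|n|\ge N$. Then $v^n(x)=a^{n-N}(v^N(x))$ for $n\ge N$ and $v^n(x)=a^{n+N}(v^{-N}(x))$ for $n\le-N$, and (W2) for $a$ gives the required formulas with $\zeta^\pm<\xi$. Each tail is an infinite subset of $V\cap W_{\zeta^\pm}$. For $\zeta<\eta$ the set $V\cap W_\zeta$ is finite, because $W_\zeta\subseteq^*T_\eta$ and $V\cap T_\eta$ is finite. So $\zeta^\pm\ge\eta$.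

\emph{Step 5: edges.} Let $C$ be an orbit of $a$ with both ends in grids $W_\zeta$, $\zeta\in[\eta,\xi)$. Then $C$ meets $V$. If $C\not\subseteq V$, some pair of $a$ inside $C$ has exactly one coordinate in $V$, which by Step 1 happens for finitely many $C$. If $C\subseteq V$, then $v=a$ on $C$ unless $C$ contains one of the finitely many points of $V$ where $v$ and $a$ differ. So all but finitely many such $C$ are orbits of $v$ with the same ends, and each exceptional $C$ accounts for at most one edge.

\emph{Step 6: connectedness.} If $L(a){\restriction}[\eta,\xi)$ has finitely many components, then so has $L(v)$, by Step 5. While there are $\zeta,\zeta'$ in different components, cross a straight column of $W_\zeta$ with a straight column of $W_{\zeta'}$. By Lemma~\ref{lem:cross} this changes two values, loses no edge and lowers the number of components. After finitely many crossings the graph is connected.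
\end{proof}

\section{A coherent sequence of weaves}\label{sec:sequence}

What we need in the end is that for limit $\lambda$ the grids close to $\lambda$ are connected by links; this is (A4) below. Connectedness cannot serve as the inductive hypothesis, since a cut may lose edges and a successor step brings in an isolated vertex. Having finitely many components survives both, and by Lemma~\ref{lem:cut} it can be converted to connectedness by a finite change. It must be assumed for every final segment $[\eta,\xi)$, because a limit step cuts at arbitrary earlier ordinals; this is (A3).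

\begin{proposition}\label{prop:sequence}
There are permutations $a_\xi$ of $T_\xi$, $\xi<\omega_1$, such that
\begin{enumerate}
\item[(A1)] for $\xi>0$, $a_\xi$ is a $[0,\xi)$-weave of $T_\xi$;
\item[(A2)] $a_\xi=^*a_\eta$ on $T_\eta$ for $\eta<\xi$;
\item[(A3)] $L(a_\xi){\restriction}[\eta,\xi)$ has finitely many components for every $\eta<\xi$;
\item[(A4)] if $\lambda$ is a limit ordinal, then for every $\delta<\lambda$ there is $\mu\in[\delta,\lambda)$ such that $L(a_\lambda){\restriction}[\mu,\lambda)$ is connected.
\end{enumerate}
\end{proposition}

\begin{proof}
We use recursion on $\xi$, starting with $a_0=\emptyset$.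

\emph{Successor step.} Let $S=T_\xi\cap T_{\xi+1}$. Then $S=^*T_\xi$ and $T_{\xi+1}$ is the disjoint union of $S$ and $W_\xi$. If $\xi=0$ then $S=\emptyset$; let $v=\emptyset$. If $\xi>0$, Lemma~\ref{lem:cut} with $\eta=0$, $b=\emptyset$ and $V=S$ gives a $[0,\xi)$-weave $v$ of $S$ with $v=^*a_\xi$ on $S$ such that $L(v)$ contains all but finitely many edges of $L(a_\xi)$. Let $a_{\xi+1}$ be $v$ on $S$ and $\alpha_\xi$ on $W_\xi$.

(A1): for $\zeta<\xi$ we have $W_\zeta\subseteq^*S$, so (W1) is inherited from $v$, and for $\zeta=\xi$ it holds exactly. The orbits are those of $v$ and the columns of $W_\xi$, so (W2) holds. (A2): $a_{\xi+1}=^*a_\xi$ on $T_\xi$, and for $\eta<\xi$ we have $T_\eta\subseteq^*T_\xi$, so $a_{\xi+1}=^*a_\xi=^*a_\eta$ on $T_\eta$. (A3): $L(a_{\xi+1})$ is $L(v)$ with the isolated vertex $\xi$ added. For $\eta=\xi$ the induced graph is one vertex. For $\eta<\xi$, the graph $L(v){\restriction}[\eta,\xi)$ contains all but finitely many edges of $L(a_\xi){\restriction}[\eta,\xi)$, so it has finitely many components, and the vertex $\xi$ adds one.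

\emph{Limit step.} Let $\lambda$ be a countable limit ordinal and choose $0=\xi_0<\xi_1<\cdots$ with supremum $\lambda$. We imitate Example~\ref{ex:crossed}, with the blocks $[\xi_n,\xi_{n+1})$ in place of single grids. Put
\[
V_n^0=(T_\lambda\cap T_{\xi_{n+1}})\setminus\bigcup_{i\le n}T_{\xi_i}.
\]
For $n<n'$ we have $V^0_n\subseteq T_{\xi_{n+1}}$ and $V^0_{n'}\cap T_{\xi_{n+1}}=\emptyset$, so these sets are pairwise disjoint. Also $V_n^0=^*T_{\xi_{n+1}}\setminus T_{\xi_n}$, because $T_{\xi_{n+1}}\subseteq^*T_\lambda$ and $T_{\xi_i}\subseteq^*T_{\xi_n}$ for $i\le n$. List the remainder $R=T_\lambda\setminus\bigcup_nV^0_n$ as $r_0,r_1,\dots$, a finite or infinite list, and let $V_n=V_n^0\cup\{r_n\}$ if $r_n$ exists and $V_n=V_n^0$ otherwise. Then $T_\lambda$ is the disjoint union of the $V_n$, and $V_n=^*T_{\xi_{n+1}}\setminus T_{\xi_n}$.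

Apply Lemma~\ref{lem:cut} to $a=a_{\xi_{n+1}}$, $b=a_{\xi_n}$ and $V=V_n$; the hypotheses are (A1)--(A3) for $\xi_{n+1}$. We obtain a $[\xi_n,\xi_{n+1})$-weave $v_n$ of $V_n$ with $v_n=^*a_{\xi_{n+1}}$ on $V_n$, such that $L(v_n)$ is connected and contains all but finitely many edges of $L(a_{\xi_{n+1}}){\restriction}[\xi_n,\xi_{n+1})$. Choose $m_n\ne m_n'$ such that the columns $(\xi_n,m_n)$ and $(\xi_n,m_n')$ are straight for $v_n$. All these columns are distinct orbits of the permutation $\bigcup_nv_n$ of $T_\lambda$. Let $a_\lambda$ be obtained from $\bigcup_nv_n$ by crossing $(\xi_n,m_n)$ with $(\xi_{n+1},m'_{n+1})$ for every $n$. No column is used twice, so $a_\lambda$ is a permutation of $T_\lambda$. At most two values change on each $V_n$, so $a_\lambda=^*v_n$ on $V_n$. The orbits of $a_\lambda$ are the orbits of the $v_n$ other than the crossed columns, together with the orbits created by the crossings. Straight columns yield no edges, so $L(a_\lambda)$ consists of the graphs $L(v_n)$ and the edges $\xi_n\xi_{n+1}$.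

(A1): (W2) follows from this list of orbits. If $\zeta\in[\xi_n,\xi_{n+1})$ then $W_\zeta\subseteq^*V_n$, and $a_\lambda=^*v_n=^*\alpha_\zeta$ on $W_\zeta$.

(A2): given $\eta<\lambda$, take $n$ with $\eta<\xi_{n+1}$. Since $T_{\xi_0}=\emptyset$, we have $T_{\xi_{n+1}}=^*V_0\cup\dots\cup V_n$. For $i\le n$ we have $V_i\subseteq^*T_{\xi_{i+1}}$, so $a_\lambda=^*v_i=^*a_{\xi_{i+1}}=^*a_{\xi_{n+1}}$ on $V_i$. Hence $a_\lambda=^*a_{\xi_{n+1}}$ on $T_{\xi_{n+1}}$, and $a_\lambda=^*a_{\xi_{n+1}}=^*a_\eta$ on $T_\eta$.

(A4): $L(a_\lambda){\restriction}[\xi_n,\lambda)$ consists of the connected graphs $L(v_i)$, $i\ge n$, and the edges $\xi_i\xi_{i+1}$ joining them, so it is connected. Take $\mu=\xi_n\ge\delta$.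

(A3): let $\xi_n\le\eta<\xi_{n+1}$. The graph $L(a_\lambda){\restriction}[\xi_{n+1},\lambda)$ is connected. The graph $L(a_\lambda){\restriction}[\eta,\xi_{n+1})$ contains all but finitely many edges of $L(a_{\xi_{n+1}}){\restriction}[\eta,\xi_{n+1})$, so it has finitely many components. Hence so has $L(a_\lambda){\restriction}[\eta,\lambda)$.
\end{proof}

\begin{remark}
The remainder $R$ in the limit step equals $T_\lambda\setminus\bigcup_nT_{\xi_n}$, so by \eqref{eq:W} it meets every $W_\zeta$, $\zeta<\omega_1$, in a finite set. When $R$ is infinite it is one of the sets that the grids miss. The repair in Lemma~\ref{lem:cut} inserts its points, one for each block, into orbits that begin and end in columns. This is how $a_\lambda$ takes control of them.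
\end{remark}

\section{The centralizer: proof of Theorem~\ref{thm:tower}}\label{sec:centralizer}

Let $H_0\le\mathbb S/\mathbb F$ be generated by the classes of $\alpha_\zeta,\beta_\zeta$ for $\zeta<\omega_1$ and of $a_\lambda$ for limit $\lambda<\omega_1$. Let $H$ be the centralizer of $H_0$.

\begin{lemma}\label{lem:abelian}
$H_0$ is Abelian.
\end{lemma}

\begin{proof}
The translations $\alpha_\zeta$ and $\beta_\zeta$ commute. Lemma~\ref{lem:commute}(i) applies to translations of different grids and, by \eqref{eq:W}, to $a_\lambda$ and a translation of $W_\zeta$ with $\zeta\ge\lambda$. For $\zeta<\lambda$ apply Lemma~\ref{lem:commute}(ii) with $a=a_\lambda$, $X=W_\zeta$, $c=\alpha_\zeta$ and $b\in\{\alpha_\zeta,\beta_\zeta\}$, using (W1). For limits $\lambda<\mu$ apply it with $a=a_\mu$, $X=T_\lambda$ and $b=c=a_\lambda$, using (A2).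
\end{proof}

Let $\pi\in\mathbb S$ with $\pi\mathbb F\in H$. Lemma~\ref{lem:grid} gives functions $f,g:\omega_1\to\mathbb Z$ with $\pi=^*\alpha_\zeta^{f(\zeta)}\beta_\zeta^{g(\zeta)}$ on $W_\zeta$ for all $\zeta$, and $\pi\mathbb F\mapsto(f,g)$ is a homomorphism $\Theta:H\to\mathbb Z^{\omega_1}\times\mathbb Z^{\omega_1}$. We first settle (K). This is the only place where tallness is used.

\begin{lemma}\label{lem:kernel}
$\Theta$ is injective.
\end{lemma}

\begin{proof}
Let $f=g=0$ and let $\lambda$ be a limit. By (W2) an orbit of $a_\lambda$ in $T_\lambda$ is infinite and almost contained in $W_{\zeta^-}\cup W_{\zeta^+}$, so $\pi$ fixes all but finitely many of its points. By Lemma~\ref{lem:orbits}(v), $T_\lambda\cap\operatorname{supp}(\pi)$ is finite. Every $T_\xi$ is almost contained in $T_\lambda$ for a limit $\lambda>\xi$, so $T_\xi\cap\operatorname{supp}(\pi)$ is finite for all $\xi<\omega_1$. By tallness $\operatorname{supp}(\pi)$ is finite.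
\end{proof}

Tallness cannot be omitted: if an infinite $D$ met every $T_\xi$ in a finite set, then all permutations supported on $D$ would commute mod $\mathbb F$ with the generators of $H_0$, and $H$ would not be Abelian.

We turn to (S). The argument of Example~\ref{ex:crossed} needs one change. There, the orbit going from $W_{i+1}$ to $W_i$ was unique. Now a grid may have several marked columns, but only finitely many, and a nonempty finite set of integers is not mapped into itself by a nonzero translation.

\begin{lemma}\label{lem:local}
Let $\pi\mathbb F\in H$ with $\Theta(\pi\mathbb F)=(f,g)$. For every limit $\lambda<\omega_1$ there is $\mu<\lambda$ such that $g=0$ on $[\mu,\lambda)$ and $f$ is constant on $[\mu,\lambda)$.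
\end{lemma}

\begin{proof}
Write $a=a_\lambda$ and use the term \emph{good} as in Lemma~\ref{lem:orbits}. Let $C\subseteq T_\lambda$ be a good orbit, let $x\in C$, and let $\zeta^\pm,m^\pm,k^\pm$ be as in (W2). The orbit $\pi(C)$ is infinite, so it is contained in $\operatorname{supp}(a)=T_\lambda$. For each sign, and for all large $\pm n$,
\begin{equation}\label{eq:tail}
a^n\pi(x)=\pi a^n(x)=\pi\langle m^\pm,n+k^\pm\rangle_{\zeta^\pm}=\langle m^\pm+g(\zeta^\pm),\,n+k^\pm+f(\zeta^\pm)\rangle_{\zeta^\pm}.
\end{equation}
Therefore
\begin{equation}\label{eq:ends}
\pi(C)\ \text{ has ends }\ \bigl(\zeta^\pm,\,m^\pm+g(\zeta^\pm)\bigr).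
\end{equation}
Finitely many orbits in $T_\lambda$ are not good, and $\lambda$ is a limit. So by (A4) there is $\mu<\lambda$, larger than the ordinals $\zeta^\pm$ of all orbits that are not good, such that $L(a){\restriction}[\mu,\lambda)$ is connected. Every orbit with an end in a grid $W_\zeta$, $\zeta\in[\mu,\lambda)$, is good.

Fix $\zeta\in[\mu,\lambda)$. Let $M^+$ be the set of $m$ such that the orbit with $+$end $(\zeta,m)$ has its $-$end in a grid $W_{\zeta'}$ with $\zeta'\ne\zeta$, and let $M^-$ be defined with the signs exchanged. If $(\zeta,m)$ is straight then $m\notin M^\pm$, so both sets are finite by Lemma~\ref{lem:ends}. The connected graph $L(a){\restriction}[\mu,\lambda)$ has more than one vertex, so $\zeta$ has a neighbor, and the orbit giving this edge shows that $M^+$ or $M^-$ is nonempty. If $m\in M^+$ and $C$ is the orbit with $+$end $(\zeta,m)$, then by \eqref{eq:ends} the orbit $\pi(C)$ has $+$end $(\zeta,m+g(\zeta))$ and has its $-$end in the same grid as $C$; so $m+g(\zeta)\in M^+$. Exchanging signs gives $M^-+g(\zeta)\subseteq M^-$. Looking at the largest and smallest elements of a nonempty $M^\pm$, we find $g(\zeta)=0$.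

Now let $C$ be an orbit with $\zeta^+\ne\zeta^-$ both in $[\mu,\lambda)$. By \eqref{eq:ends} and $g(\zeta^+)=0$, the orbits $\pi(C)$ and $C$ have the same $+$end, so $\pi(C)=C$ by Lemma~\ref{lem:ends}. Thus $\pi(x)=a^\ell(x)$ for some $\ell$, and $a^n\pi(x)=a^{n+\ell}(x)=\langle m^\pm,n+\ell+k^\pm\rangle_{\zeta^\pm}$ for large $\pm n$. Comparing with \eqref{eq:tail} gives $f(\zeta^+)=\ell=f(\zeta^-)$. So $f$ agrees at adjacent vertices of a connected graph and is constant on $[\mu,\lambda)$.
\end{proof}

\begin{lemma}\label{lem:count}
Let $\Phi$ be the set of functions $f:\omega_1\to\mathbb Z$ such that for every limit $\lambda<\omega_1$ there is $\mu<\lambda$ with $f$ constant on $[\mu,\lambda)$. Then $|\Phi|\le\aleph_1$.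
\end{lemma}

\begin{proof}
For $f\in\Phi$ let $J(f)$ be the set of \emph{jumps}: those $\zeta>0$ such that $f$ is not constant on $[\mu,\zeta]$ for any $\mu<\zeta$. If $J(f)$ were infinite, let $\lambda$ be the supremum of its first $\omega$ elements, a countable limit ordinal, and let $f$ be constant on $[\mu,\lambda)$. Some $\zeta\in J(f)$ lies in $(\mu,\lambda)$, and $f$ is constant on $[\mu,\zeta]$, a contradiction. So $J(f)$ is finite. Suppose that $f\ne f'$ in $\Phi$ have the same set $J$ of jumps and agree on $J\cup\{0\}$. Let $\zeta$ be least with $f(\zeta)\ne f'(\zeta)$. Then $\zeta\notin J\cup\{0\}$, so there is $\nu<\zeta$ such that both functions are constant on $[\nu,\zeta]$, and $f(\zeta)=f(\nu)=f'(\nu)=f'(\zeta)$, a contradiction. So $f$ is determined by its restriction to the finite set $J(f)\cup\{0\}$, viewed as a function with that domain, and there are $\aleph_1$ functions from finite subsets of $\omega_1$ to $\mathbb Z$.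
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tower}]
By Lemma~\ref{lem:kernel}, $H$ embeds in $\mathbb Z^{\omega_1}\times\mathbb Z^{\omega_1}$, so it is Abelian and torsion free. By Lemmas~\ref{lem:abelian} and~\ref{lem:centralizer}(ii), $H_0\le H$ and $H$ is maximal among all Abelian subgroups of $\mathbb S/\mathbb F$. By Lemma~\ref{lem:local} the image of $\Theta$ is contained in $\Phi\times\Phi$, so $|H|\le\aleph_1$ by Lemma~\ref{lem:count}. The classes $\beta_\zeta\mathbb F\in H$ are distinct, since $\beta_\zeta$ moves every point of $W_\zeta$ while $\beta_\xi$, $\xi\ne\zeta$, fixes almost all of them. Hence $|H|=\aleph_1$.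
\end{proof}

\section{A model with a tower and $\aleph_1<\mathfrak a$}\label{sec:model}

We need a model with an $\omega_1$-tower in which $\mathfrak a>\aleph_1$. The next two lemmas reduce this to $2^{\aleph_1}>2^{\aleph_0}$ and $\mathfrak b>\aleph_1$.

\begin{lemma}\label{lem:tree}
If $2^{\aleph_1}>2^{\aleph_0}$, then there is an $\omega_1$-tower.
\end{lemma}

\begin{proof}
By recursion on the length of $s\in2^{<\omega_1}$ choose infinite sets $Y_s\subseteq\mathbb N$ with $Y_t\subseteq^*Y_s$ for $s\subseteq t$. Let $Y_\emptyset=\mathbb N$, let $Y_{s^\frown0}$ and $Y_{s^\frown1}$ be disjoint infinite subsets of $Y_s$, and for $s$ of limit length let $Y_s$ be a pseudointersection of the countable $\subseteq^*$-decreasing sequence below it. Suppose that for every $x\in2^{\omega_1}$ the sequence $\langle Y_{x\restriction\xi}:\xi<\omega_1\rangle$ has a pseudointersection $Y_x$. If $x\ne y$ and $s$ is their longest common initial segment, then one of $Y_x,Y_y$ is almost contained in $Y_{s^\frown0}$ and the other in $Y_{s^\frown1}$, so $Y_x\cap Y_y$ is finite and $Y_x\ne Y_y$. This gives $2^{\aleph_1}\le2^{\aleph_0}$, a contradiction. So some branch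 is an $\omega_1$-tower.
\end{proof}

\begin{lemma}\label{lem:ba}
$\mathfrak b\le\mathfrak a$.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be an infinite almost disjoint family with $|\mathcal A|<\mathfrak b$. Take distinct $A_0,A_1,\ldots\in\mathcal A$ and put $A_n'=A_n\setminus\bigcup_{i<n}A_i$; these sets are infinite and pairwise disjoint. For $A\in\mathcal A\setminus\{A_n:n\in\mathbb N\}$ let $f_A(n)=\max(A\cap A_n')+1$, or $0$ if $A\cap A'_n=\emptyset$. Let $f$ dominate all $f_A$ and choose $d_n\in A_n'$ with $d_n\ge f(n)$. The set $D=\{d_n:n\in\mathbb N\}$ is infinite. Only $d_0,\dots,d_n$ can lie in $A_n$. For the other $A$, if $d_n\in A$ then $f(n)\le d_n<f_A(n)$, which fails for large $n$. So $D$ is almost disjoint from all members of $\mathcal A$, and $\mathcal A$ is not maximal.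
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\mathfrak b>\aleph_1$ forces $\mathfrak c\ge\aleph_2$, we want $2^{\aleph_1}\ge\aleph_3$. We first make $2^{\aleph_1}$ large without adding reals, and then add $\aleph_2$ dominating reals.

Start with a model of ZFC and GCH. Force with the countable partial functions from $\omega_3\times\omega_1$ to $\{0,1\}$, ordered by reverse inclusion. This forcing is $\sigma$-closed (descending $\omega$-sequences have lower bounds), so it adds no countable sequences of ordinals; thus it adds no reals and preserves $\aleph_1$. By CH and the $\Delta$-system lemma it has no antichain of size $\aleph_2$, so it preserves all larger cardinals. The generic function codes $\aleph_3$ distinct subsets of $\omega_1$. In the extension $M$ we have CH, $\aleph_2^{\aleph_0}=\aleph_2$ and $2^{\aleph_1}\ge\aleph_3$.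

Hechler forcing consists of pairs $(s,\varphi)$ with $s$ a finite sequence of natural numbers and $\varphi\in\mathbb N^{\mathbb N}$; $(t,\psi)$ extends $(s,\varphi)$ if $t\supseteq s$, $\psi\ge\varphi$ pointwise and $t(n)\ge\varphi(n)$ for $|s|\le n<|t|$. Conditions with the same first coordinate are compatible, so the forcing is c.c.c. The union $d$ of the first coordinates of a generic filter dominates every ground model function $h$, since any $(s,\varphi)$ is extended by $(s,\max(\varphi,h))$, which forces $d(n)\ge h(n)$ for $n\ge|s|$.

In $M$ let $\langle P_\gamma:\gamma\le\omega_2\rangle$ be the finite support iteration of Hechler forcing, and let $G$ be generic for $P_{\omega_2}$, with restrictions $G_\gamma$. A finite support iteration of c.c.c.\ forcings is c.c.c., so cardinals and cofinalities are preserved and $2^{\aleph_1}\ge\aleph_3$ holds in $M[G]$. Recall that for a c.c.c.\ forcing with a dense subset of size $\kappa$, every real of the extension has a nice name, given by a sequence of $\omega$ countable antichains of the dense subset, so there are at most $\kappa^{\aleph_0}$ such names.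

By induction each $P_\gamma$, $\gamma<\omega_2$, has a dense subset of size at most $\aleph_1$, and so has at most $\aleph_1^{\aleph_0}=\aleph_1$ nice names for reals and forces CH. At a successor, Hechler conditions are coded by reals, so the pairs of a condition from the dense subset of $P_\gamma$ and a nice name give a dense subset of $P_{\gamma+1}$. At a limit, supports are finite, so the union of the earlier dense subsets is dense. The same union gives a dense subset of $P_{\omega_2}$ of size at most $\aleph_2$, whence $2^{\aleph_0}\le\aleph_2^{\aleph_0}=\aleph_2$ in $M[G]$.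

A nice name for a real involves countably many conditions, all lying in some $P_\gamma$ with $\gamma<\omega_2$; so every real of $M[G]$ lies in some $M[G_\gamma]$. Given $\aleph_1$ functions in $M[G]$, one $\gamma<\omega_2$ serves for all of them, and the Hechler real added at stage $\gamma$ dominates them. So $\mathfrak b\ge\aleph_2$ in $M[G]$.

Thus $M[G]$ satisfies $2^{\aleph_0}=\aleph_2<2^{\aleph_1}$ and, by Lemma~\ref{lem:ba}, $\aleph_1<\mathfrak b\le\mathfrak a$. Lemma~\ref{lem:tree} and Theorem~\ref{thm:tower} give the required subgroup.
\end{proof}

\section{The lower bound $\mathfrak p$}\label{sec:lower}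

Let $H$ be an uncountable torsion free maximal Abelian subgroup of $\mathbb S/\mathbb F$. Since $\mathfrak p\le\mathfrak c$, we may assume $|H|<\mathfrak c$. By Lemma~\ref{lem:tall} the complements of the supports of elements of $H$ have no pseudointersection, so it suffices to show that their finite intersections are infinite. The method is to produce, from any failure, $\mathfrak c$ classes that commute with $H$; by Lemma~\ref{lem:centralizer}(i) they lie in $H$. A \emph{lift} of $h\in H$ is a permutation in the class $h$. We first choose lifts without nontrivial finite orbits; torsion freeness is used here and nowhere else in this section.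

\begin{lemma}\label{lem:lift}
Each $h\in H$ has a lift $\hat h$ all of whose orbits are infinite or consist of one point.
\end{lemma}

\begin{proof}
Let $\tilde h$ be any lift and let $Y_n$ be the union of its orbits of size $n$. For $A\subseteq\{2,3,\dots\}$ let $\pi_A$ be $\tilde h$ on $\bigcup_{n\in A}Y_n$ and the identity elsewhere. We show that $\pi_A$ commutes mod $\mathbb F$ with any lift $\tilde g$ of any $g\in H$. Apply Lemma~\ref{lem:orbits} with $a=\tilde h$ and $\pi=\tilde g$. Let $x$ lie in a good orbit $C$; then $\tilde g(x)$ lies in an orbit of size $|C|$. If $|C|\in A$, then $\pi_A\tilde g(x)=\tilde h\tilde g(x)=\tilde g\tilde h(x)=\tilde g\pi_A(x)$, and otherwise both sides equal $\tilde g(x)$. The finite orbits that are not good contain finitely many points altogether. In each of the finitely many infinite orbits that are not good, almost all $x$ have $\tilde g(x)$ in an infinite orbit, by part (iv), and then both sides equal $\tilde g(x)$.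

Hence $\pi_A\mathbb F\in H$ for all $A$. Let $M=\{n\ge2:Y_n\ne\emptyset\}$. For $A,A'\subseteq M$ the permutations $\pi_A,\pi_{A'}$ differ at every point of $Y_n$ for $n\in A\triangle A'$, so their classes differ if $A\triangle A'$ is infinite. If $M$ were infinite, it would have $\mathfrak c$ subsets, each $=^*$ to only countably many others, and we would get $|H|\ge\mathfrak c$. So $M$ is finite, and $\pi_M$ has finite order, dividing the product of the elements of $M$. Since $H$ is torsion free, $\pi_M\in\mathbb F$. Then $\hat h=\tilde h\pi_M^{-1}$ is a lift of $h$ that fixes $\bigcup_{n\in M}Y_n$ pointwise and agrees with $\tilde h$ elsewhere.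
\end{proof}

Fix such lifts and put $X_h=\operatorname{supp}(\hat h)$, the union of the infinite orbits of $\hat h$.

\begin{lemma}\label{lem:cofinite}
No finite union $X_{h_1}\cup\dots\cup X_{h_k}$ is cofinite.
\end{lemma}

Both assumptions on $|H|$ are needed: the countable group of Example~\ref{ex:onegrid} and the group $H(v)$ of size $\mathfrak c$ in Example~\ref{ex:straight} contain classes of permutations with only infinite orbits. The idea is to form infinite products $\prod_{i\in D}u_i$, $D\subseteq\mathbb N$, of lifts $u_i$ of elements of $H$ that fix longer and longer finite sets. The difficulty is that commutation mod $\mathbb F$ does not pass to infinite products, since the finite sets of errors may add up to an infinite set. So we need exact commutation. A cover by finitely many $X_{h_i}$ provides it on a subgroup of countable index, and the countably many cosets are handled by diagonalization.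

\begin{proof}
Suppose that $\Omega=X_{h_1}\cup\dots\cup X_{h_k}$ is cofinite, and list $\Omega=\{e_0,e_1,\dots\}$. Let $G\le\mathbb S$ be the group of permutations fixing the finite set $K=\mathbb N\setminus\Omega$ pointwise. It contains $\hat h_1,\dots,\hat h_k$. Every class has a lift in $G$: given $\pi$, extend the bijection $\pi(x)\mapsto x$, $x\in K$, between finite sets to some $\tau\in\mathbb F$ and take $\tau\pi$. Let
\[
P=\{p\in G:\ p\mathbb F\in H\text{ and }p\hat h_i=\hat h_ip\text{ for all }i\le k\},
\]
a subgroup of $G$, and let $H^0$ be its image in $H$.

\emph{(a) $P\cap\mathbb F=\{1\}$.} If $p\in P$ moves $x$, then $x\in X_{h_i}$ for some $i$, and $p\hat h_i^n(x)=\hat h_i^np(x)\ne\hat h_i^n(x)$ for all $n$. So $p$ moves every point of an infinite orbit.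

\emph{(b) $P$ is Abelian.} Commutators of elements of $P$ lie in $\mathbb F$, because $H$ is Abelian, and hence in $P\cap\mathbb F$.

\emph{(c) $H^0$ has countable index in $H$.} For $g\in H$ choose a lift $\tilde g\in G$ and let $c(g)=(\tilde g\hat h_i\tilde g^{-1}\hat h_i^{-1})_{i\le k}\in\mathbb F^k$. If $c(g)=c(g')$, then $\tilde g\hat h_i\tilde g^{-1}=\tilde g'\hat h_i\tilde g'^{-1}$ for all $i$, so $\tilde g'^{-1}\tilde g\in P$ and $g,g'$ lie in one coset of $H^0$. Since $\mathbb F^k$ is countable, there are countably many cosets.

As $H$ is uncountable, so are $H^0$ and $P$. Choose $g_1,g_2,\ldots\in G$ with $g_j\mathbb F\in H$ and $H=\bigcup_{j\ge1}(g_j\mathbb F)H^0$. Let $P_0=P$ and let $P_j$ be the group of $p\in P$ that commute exactly with $g_1,\dots,g_j$. If $p,p'\in P$ have the same vector $(pg_ip^{-1}g_i^{-1})_{i\le j}\in\mathbb F^j$, then $p'^{-1}p\in P_j$. So $P_j$ has countable index in $P$ and is uncountable.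

Put $A_0=\emptyset$. Given a finite set $A_j\subseteq\Omega$, there are only countably many maps $A_j\to\Omega$, so two distinct $p,p'\in P_j$ agree on $A_j$. Then $u_j=p^{-1}p'\in P_j$ is not the identity and fixes $A_j$ pointwise. Choose $x_j\in\Omega$ with $u_j(x_j)\ne x_j$ and let $A_{j+1}=A_j\cup\{e_j,x_j\}$. The $A_j$ increase to $\Omega$, and $u_i$ fixes $A_j$ pointwise for $i\ge j$.

For $D\subseteq\mathbb N$ let $q^D_j=\prod_{i<j,\,i\in D}u_i\in P$; the order is irrelevant by (b). Define $z_D(x)=q_j^D(x)$ for $x\in A_j$, and $z_D(x)=x$ for $x\in K$. For $l\ge j$ we have $q^D_l=q^D_jw$, where $w$ is a product of some $u_i$ with $i\ge j$. So $q_l^D=q_j^D$ on $A_j$, and $z_D$ is well defined. It maps $\Omega$ into $\Omega$ injectively, since any two points of $\Omega$ lie in one $A_j$. It is onto: for $y\in A_j$ let $y'=(q^D_j)^{-1}(y)$. For $i\ge j$ we have $u_i(y')=(q_j^D)^{-1}u_i(y)=y'$. Taking $l\ge j$ with $y'\in A_l$, we get $z_D(y')=q_j^Dw(y')=y$. So $z_D\in G$.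

\emph{(d) If $r\in G$ commutes exactly with all $u_i$, $i\in D$, then $r$ commutes exactly with $z_D$.} For $x\in\Omega$ take $l$ with $x,r(x)\in A_l$. Then $z_Dr(x)=q_l^Dr(x)=rq_l^D(x)=rz_D(x)$.

By (b) and (d), $z_D$ commutes exactly with every element of $P$ and with each $\hat h_i$. Let $m\ge1$ and $D_m=\{i\in D:i\ge m\}$. Evaluating on $A_l$ for $l\ge m$ gives $z_D=q^D_mz_{D_m}$. The factor $z_{D_m}$ commutes exactly with $g_m$ by (d), since $u_i\in P_i\subseteq P_m$ for $i\ge m$. The factor $q_m^D$ has its class in $H$, so it commutes with $g_m$ mod $\mathbb F$. Thus $z_D\mathbb F$ commutes with $H^0$ and with every $g_m\mathbb F$, hence with $H$. So $z_D\mathbb F\in H$ and $z_D\in P$.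

Let $D\ne D'$, let $j=\min(D\triangle D')$, say $j\in D$, and let $q=q_j^D=q_j^{D'}$. Since $x_j\in A_{j+1}$, we have $z_D(x_j)=qu_j(x_j)\ne q(x_j)=z_{D'}(x_j)$. By (a), distinct elements of $P$ have distinct classes. So $|H|\ge\mathfrak c$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $H$ be as above, with $|H|<\mathfrak c$. By Lemma~\ref{lem:cofinite} all finite intersections of members of $\{\mathbb N\setminus X_h:h\in H\}$ are infinite. A pseudointersection of this family would be an infinite set meeting every $X_h$ in a finite set, contrary to Lemma~\ref{lem:tall}. Hence $|H|\ge\mathfrak p$. In particular, if a torsion free maximal Abelian subgroup of size $\aleph_1$ exists, then $\mathfrak p=\aleph_1$. Conversely, $\mathfrak p=\aleph_1$ implies $\mathfrak t=\aleph_1$ by a classical theorem of Rothberger, now a special case of the Malliaris--Shelah theorem $\mathfrak p=\mathfrak t$, and Theorem~\ref{thm:tower} applies.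
\end{proof}

\begin{thebibliography}{9}
\bibitem{SS} Saharon Shelah and Juris Stepr\'ans, \emph{Possible Cardinalities of Maximal Abelian Subgroups of Quotients of Permutation Groups of the Integers}, arXiv:math/0212233 (2002).
\end{thebibliography}
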